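# Harmonic spinors on closed spin manifolds of dimension at least three

## 1. A disc of metrics and its matrix of small eigenvalues

Throughout, a spin manifold is oriented and carries a fixed spin structure, and $-N$ denotes $N$ with the opposite orientation. Clifford multiplication satisfies $v^2=-|v|^2$, and spinors are complex. On a closed spin manifold $P$ of dimension $n$ with a metric $g$, the Dirac operator $D_g$ is an elliptic self-adjoint first order operator with discrete real spectrum and finite multiplicities. If $n$ is even, the spinor bundle splits as $\Sigma=\Sigma^+\oplus\Sigma^-$ and $D_g$ is odd (it exchanges the summands). We write $h_g=\dim\ker D_g$. Elements of the kernel are harmonic spinors.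

The proof turns on the following object. Let the metric depend on a parameter $x$ in a disc, and choose $\Lambda>0$ such that $\pm\Lambda$ is never an eigenvalue. Then the eigenvalues in $(-\Lambda,\Lambda)$ are finite in number, this number does not depend on $x$, and they form the spectrum of a *matrix* $A(x)$ depending continuously on $x$. If $A$ is invertible on the boundary of the disc, it has a topological class. We now make this precise.

**Families.** $K$ always denotes a product of closed 2-discs and compact intervals. It is convex and homeomorphic to a closed ball. A family of metrics $(g_x)_{x\in K}$ on $P$ is smooth in $(x,p)\in K\times P$. The spin structure is pulled back from $P$, so the spinor bundles of the $g_x$ form one Hermitian bundle over $K\times P$.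

To compare operators for different metrics, fix a base metric $g_0$ and let $b_x$ be the positive $g_0$-symmetric endomorphism of $TP$ with $g_x(b_x\cdot,b_x\cdot)=g_0$. It maps $g_0$-orthonormal frames to $g_x$-orthonormal frames and lifts to spinors (Bourguignon–Gauduchon). Together with the density factor $(dv_{g_x}/dv_{g_0})^{-1/2}$ this gives unitary maps $L^2(\Sigma_{g_0})\cong L^2(\Sigma_{g_x})$, under which $D_x=D_{g_x}$ becomes
$$\sum_i e_i\cdot\nabla^{g_0}_{b_xe_i}+(\text{zero order term, smooth in } b_x,\nabla b_x,\text{ vanishing for } b_x=1).\tag{1}$$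
So $(D_x)$ becomes a family of self-adjoint elliptic operators on one fixed bundle with smoothly varying coefficients. It is norm-continuous as a family of maps $H^1\to L^2$. Writing
$$D_{x'}-z=\big(1+(D_{x'}-D_x)(D_x-z)^{-1}\big)(D_x-z)$$
and using the Neumann series, we see that resolvents are norm-continuous as maps $L^2\to H^1$.

**Definition (window, reduced data).** A *window* for the family is a number $\Lambda>0$ with $\pm\Lambda\notin\operatorname{spec}D_x$ for all $x\in K$. Let $\Pi_x$ be the spectral projection of $D_x$ for $(-\Lambda,\Lambda)$. Since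
$$\Pi_x=-\frac1{2\pi i}\oint_{|z|=\Lambda}(D_x-z)^{-1}dz,\qquad D_x\Pi_x=-\frac1{2\pi i}\oint_{|z|=\Lambda}z(D_x-z)^{-1}dz,$$
both are norm-continuous in $x$. So the images $E_x$ of $\Pi_x$ form a Hermitian vector bundle $E\to K$ (graded if $n$ is even), and $A(x)=D_x|_{E_x}$ is a continuous self-adjoint endomorphism of $E$ (odd if $n$ is even). The pair $(E,A)$ is called the *reduced data*. Clearly $h_{g_x}=\dim\ker A(x)$.

**Definition (closeness).** Reduced data $(E,A)$ and $(E',A')$ over $K$ are *$\eta$-close* if there is a continuous unitary bundle isomorphism $U:E\to E'$ (even if $n$ is even) with $\sup_K\|U^*A'U-A\|<\eta$. By the triangle inequality, $\eta$-close followed by $\eta'$-close gives $(\eta+\eta')$-close.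

**Relative K-theory.** For a compact pair $(X,X_0)$, a triple $(E^+,E^-,\alpha)$ of two vector bundles over $X$ and a bundle map $\alpha:E^+\to E^-$ that is invertible over $X_0$ defines a class $[E^+,E^-,\alpha]\in K^0(X,X_0)$. We use three textbook facts.

1. The class is unchanged under isomorphisms and under homotopies of $\alpha$ through maps invertible over $X_0$. It vanishes if $\alpha$ is invertible over all of $X$.
2. If $X$ is a closed 2-disc or a rectangle and $X_0$ its boundary, then $K^0(X,X_0)\cong\mathbb Z$. The isomorphism is the winding number of $\det\alpha$ along $X_0$, computed in trivialisations of $E^\pm$ over $X$.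
3. The exterior product of $[E^+,E^-,\alpha]$ over $X$ and $[G^0,G^1,\beta]$ over $Y$ is represented over $X\times Y$ (Atiyah–Bott–Shapiro) by
$$E^+\otimes G^0\oplus E^-\otimes G^1\to E^+\otimes G^1\oplus E^-\otimes G^0,\qquad (u,v)\mapsto(\beta u+\alpha^*v,\ \alpha u-\beta^*v).\tag{2}$$
Calling this map $T$, one computes $T^*T=(\alpha^*\alpha+\beta^*\beta)\oplus(\alpha\alpha^*+\beta\beta^*)$, so $T$ is invertible wherever $\alpha$ or $\beta$ is. By Bott periodicity, for even-dimensional balls $X,Y$ the groups $K^0(X,\partial X)$, $K^0(Y,\partial Y)$, $K^0(X\times Y,\partial(X\times Y))$ are all $\mathbb Z$, and the exterior product is, up to sign, multiplication of integers.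

**Definition (the class).** Let $(E,A)$ be reduced data over $K$ with $A$ invertible over $\partial K$. Put
$$\kappa(E,A)=\begin{cases}[E^+,E^-,A^+]\in K^0(K,\partial K)& n\text{ even},\\ [E,E,A+is]\in K^0\big(K\times[-1,1],\partial(K\times[-1,1])\big)& n\text{ odd},\end{cases}\tag{3}$$
where $s\in[-1,1]$ is the last coordinate and $A^+:E^+\to E^-$ is the restriction of $A$. For $n$ odd, $A$ is self-adjoint, so $A+is$ is invertible whenever $s\ne0$ or $A$ is invertible. In particular it is invertible on the boundary of $K\times[-1,1]$.

Some matrix examples show what $\kappa$ sees.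

* $K=[-1,1]$, $E=\mathbb C$, $A(t)=t$ ($n$ odd): $A+is=t+is$ has winding number $1$, so $\kappa\neq0$.
* $K=[-1,1]$, $E=\mathbb C$, $A(t)=t^2$: this is singular at $t=0$, but $\kappa=0$. The homotopy $t^2+\epsilon$, $0\le\epsilon\le1$, is invertible at $t=\pm1$ and ends in a map that is invertible everywhere. A zero of $A$ need not give a class.
* $K=D^2\subset\mathbb C$, $E^\pm=\mathbb C$, $A^+(z)=z$ ($n$ even): the winding number is $1$, so $\kappa\ne0$.

**Lemma 1.** Let $\kappa(E,A)\ne0$, let $c=\min_{\partial K}\min|\operatorname{spec}A|$, and let $(E',A')$ be $\eta$-close to $(E,A)$ with $\eta\le c$. Then $A'$ is invertible over $\partial K$, $\kappa(E',A')=\kappa(E,A)$, and $A'(x)$ is singular for some $x\in K$.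

*Proof.* Let $U$ be as in the definition of closeness. Over $\partial K$ the endomorphism $(1-t)A+tU^*A'U=A+t(U^*A'U-A)$ differs from $A$ by less than $c$ in norm, hence is invertible for all $t\in[0,1]$. So the classes agree by fact 1. If $A'$ were invertible on all of $K$, then so would be $A'^+$, respectively $A'+is$, and the class would vanish, again by fact 1. $\blacksquare$

This is what the object is for. A family with $\kappa\neq0$ contains a metric with harmonic spinors, and this survives every change of the family that moves the reduced data by less than $c$, even if the change alters the manifold. To find harmonic spinors on $M$ it is therefore enough to have such a family on *some* closed spin manifold, and to turn that manifold into $M$ by moves that change the reduced data arbitrarily little.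

## 2. Conjecture A, and why a single metric does not suffice

The paper of Christian Baer and Mattias Dahl, "Surgery and the Spectrum of the Dirac Operator" (arXiv:math/0201195, 2002), poses the following. The number $h_g$ is a conformal invariant, and the Atiyah–Singer index theorem gives a topological lower bound for it. Is there ever a topological reason for $h_g$ to be *zero* for all metrics?

**Conjecture A.** Harmonic spinors are not topologically obstructed: on any compact spin manifold of dimension at least three there is a metric $g$ with $h_g>0$.

The source lists as known the dimensions $n\equiv0,1,3\pmod 8$ (Hitchin), $n\equiv3,7\pmod8$ (Bär), and spheres of dimension $n\equiv0\pmod4$ (Seeger). We prove: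

**Theorem 2.** Let $M$ be a non-empty closed spin manifold, $\dim M=n\ge3$, with a fixed spin structure. Then there is a metric $g$ on $M$ with $h_g>0$.

So Conjecture A is true. The same tools give supplements, proved in Section 8.

**Theorem 3.** Let $M$ be as in Theorem 2 and connected, $\mathcal R(M)$ the space of metrics, $\mathcal R^{inv}(M)=\{g:h_g=0\}$.

* (a) For every metric $g$ and every non-empty open $U\subset M$ there is a metric $g'$ with $g'=g$ on $M\setminus U$ and $h_{g'}>0$.
* (b) Let $k\in\{1,2,3,4\}$, $k\equiv-n\pmod4$, and suppose $\mathcal R^{inv}(M)\neq\emptyset$. If $k\ge2$, then for some base point $\pi_{k-1}(\mathcal R^{inv}(M))$ has an element of infinite order. If $k=1$, then $\mathcal R^{inv}(M)$ has infinitely many components.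
* (c) $n\ge3$ cannot be weakened: $h_g=0$ for all $g$ on $S^2$, and on $S^1$ with the bounding spin structure.

Part (c) can be checked at once. On a circle of length $l$ with the bounding spin structure (the one that extends over the disc) the spectrum is $\frac{2\pi}l(\frac12+\mathbb Z)$, which does not contain $0$. On $S^2$ every metric is conformal to the round one, $h_g$ is conformally invariant, and the round Dirac spectrum is $\pm(1+\mathbb N_0)$. So $h_g=0$.

**The obvious attempt.** Take a closed spin manifold $N$ of dimension $n$ with *one* metric having a harmonic spinor, and join it to $M$ by a thin neck. Suppose that small eigenvalues survive, in the sense that the reduced data change by little. (Section 5 proves this.) Say $A=0$ on $E=\ker D_N$. After the gluing we know only that the new matrix $A'$ is *close* to $0$. The invertible matrix $\frac\eta2\cdot1$ is $\eta$-close to $0$, and for equal ranks of $E^\pm$ so is an invertible odd matrix. Nothing forces a kernel. This is the exact point of failure: closeness of single matrices does not preserve singularity. Unless $N$ is a sphere there is a second problem: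 the glued manifold $M\#N$ is not $M$.

**How many parameters.** The first problem is cured by families, and the number of parameters depends on $n$. For $n$ odd, a path $A(t)$ of self-adjoint matrices whose number of negative eigenvalues changes must hit a singular matrix, as in $A(t)=t$. For $n$ even this is no help: $A$ is odd, so its spectrum is symmetric about $0$ and the number of negative eigenvalues of an invertible $A$ never changes. With equal ranks, singularity of $A^+$ is the single complex equation $\det A^+=0$, so two real parameters are natural, as in $A^+(z)=z$. For $n=4$ even two parameters cannot carry a class. Indeed the real Clifford algebra of $\mathbb R^4$ is the algebra of $2\times2$ matrices over the quaternions, so spinors carry a parallel quaternionic structure commuting with real vectors and with the grading. Hence $D$ and $A^+$ are quaternion-linear. The complex determinant of a quaternion-linear square matrix (in quaternionic bases) is real and $\ge0$, because its non-real eigenvalues come in conjugate pairs and its real ones have even multiplicity. So $\det A^+$ has winding number $0$. We will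 use four parameters for $n=4$.

**Plan.** Section 3 computes a one-parameter family on $S^3$ by hand, with $\kappa=\pm2$. Section 4 builds a two-parameter family on a genus 3 surface $Y$ with $\kappa\neq0$, and products of $Y$ and $S^3$ then give a manifold $N$ with a family with $\kappa\ne0$ in each dimension $n\geq3$. Section 5 shows that surgery of codimension $\ge2$ changes reduced data arbitrarily little. Section 6 removes the second problem: $N\sqcup(-N)$ can be turned into $S^n$ by such surgeries. Section 7 combines these.

## 3. Berger spheres: a double eigenvalue crossing zero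

Let $X_1,X_2,X_3$ be left-invariant vector fields on $SU(2)=S^3$ with $[X_1,X_2]=2X_3$ (and cyclically). For $\lambda>0$ let $g_\lambda$ be the metric with orthonormal frame $e_1=X_1$, $e_2=X_2$, $e_3=X_3/\lambda$.

**Proposition 4.** For $\lambda=4+t$, $|t|\le\tau$ with $\tau$ small, and a small window, the family $(S^3,g_{4+t})$ has reduced data
$$G=\mathbb C^2,\qquad A_{S^3}(t)=\tfrac t2\,1_G.\tag{4}$$

**Step 1: a formula for $D_\lambda$.** The aim is to turn the Dirac operator into a sum of finite matrices. We have $[e_i,e_j]=c_ke_k$ for $(i,j,k)$ cyclic, with $c_1=c_2=2/\lambda$ and $c_3=2\lambda$. In the left-invariant trivialisation of the spinor bundle,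
$$\nabla_X\psi=\partial_X\psi+\tfrac14\sum_{j,k}g(\nabla_Xe_j,e_k)\,e_je_k\psi .$$
The Koszul formula gives $g(\nabla_{e_i}e_j,e_k)=\frac12(c_k-c_i+c_j)$ for $(i,j,k)$ cyclic, and $g(\nabla_{e_i}e_i,e_k)=g([e_k,e_i],e_i)=0$. So for fixed $i$ the two terms with $\{j,k\}$ complementary to $i$ contribute $\frac14(c_k-c_i+c_j)\,e_1e_2e_3$ to $D$, and summing over $i$,
$$D_\lambda=\sum_je_j\partial_{e_j}+\tfrac14(c_1+c_2+c_3)\,e_1e_2e_3 .$$
Take $e_j=i\sigma_j$ with the Pauli matrices $\sigma_j$. Then $e_j^2=-1$ and $e_1e_2e_3=i^3\sigma_1\sigma_2\sigma_3=(-i)(i)=1$. By Peter–Weyl, $L^2(SU(2))\otimes\mathbb C^2=\bigoplus_{m\ge0}\mathbb C^{m+1}\otimes V_m\otimes\mathbb C^2$, where $X_j$ acts on $V_m$ (dimension $m+1$) as $-2iJ_j$ with the spin-$\frac m2$ operators $J_j$. This matches $[X_1,X_2]=2X_3$, since $(-2i)^2[J_1,J_2]=-4iJ_3=2(-2iJ_3)$. Hence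
$$D_\lambda=2(\sigma_1J_1+\sigma_2J_2)+\tfrac2\lambda\sigma_3J_3+\tfrac1\lambda+\tfrac\lambda2 .$$

**Step 2: all eigenvalues.** The aim is to find every kernel vector at $\lambda=4$. With $J_\pm=J_1\pm iJ_2$ and $\sigma_\pm=\frac12(\sigma_1\pm i\sigma_2)$ we have $\sigma_1J_1+\sigma_2J_2=\sigma_+J_-+\sigma_-J_+$, which preserves $J_3+\frac12\sigma_3$. The vectors with $(J_3,\sigma_3)=\pm(\frac m2,1)$ are annihilated by this term and have eigenvalue $\frac{m+1}\lambda+\frac\lambda2>0$. The remaining space splits into $2\times2$ blocks spanned by the states $(J_3,\sigma_3)=(\mu,+)$ and $(\mu+1,-)$: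
$$\begin{pmatrix}2\mu/\lambda&b\\ b&-2(\mu+1)/\lambda\end{pmatrix}+\frac1\lambda+\frac\lambda2,\qquad b=2\sqrt{(\tfrac m2-\mu)(\tfrac m2+\mu+1)} .$$
Put $N=m+1$ and $s=2\mu+1$. Then $b^2=(m-2\mu)(m+2\mu+2)=(N-s)(N+s)=N^2-s^2$. As $\mu$ runs from $-\frac m2$ to $\frac m2-1$, we have $|s|\le N-2$ and $N\ge2$. The mean of the diagonal entries of the matrix is $-\frac1\lambda$ and half their difference is $s/\lambda$, so the eigenvalues of the block are
$$\frac\lambda2\pm\sqrt{N^2-s^2+s^2/\lambda^2}.$$

**Step 3: the kernel at $\lambda=4$.** An eigenvalue vanishes iff $N^2-\frac{15}{16}s^2=4$. For $N\ge3$ the left side is at least $N^2-(N-2)^2=4N-4\ge8$. For $N=2$ we have $s=0$ and equality holds. So the kernel occurs only for $m=1$, in the block $s=0$ ($\mu=-\frac12$), which equals $\begin{pmatrix}0&2\\2&0\end{pmatrix}+\frac\lambda2$ for every $\lambda$. The vector $(1,-1)$ is an eigenvector with eigenvalue $\frac\lambda2-2=\frac t2$, for every $t$, and it occurs with multiplicity $m+1=2$. At $t=0$ all other eigenvalues are non-zero. So for a small window and small $\tau$ the reduced bundle is the constant two-dimensional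 space $G$ spanned by these vectors, on which $D$ is multiplication by $\frac t2$. $\blacksquare$

Here $A+is=(\frac t2+is)1_G$ has determinant $(\frac t2+is)^2$, with winding number $\pm2$. For $n=3$ this is already the family we need: $M\#S^3\cong M$, so a single connected sum will do.

## 4. A genus 3 surface with a vanishing theta-null, and products

For even $n$ we need a family over a 2-disc. On a Riemann surface the Dirac operator is a $\bar\partial$-operator on a square root $L$ of the canonical bundle, and $\ker D^+=H^0(L)$. We vary the complex structure so that $H^0(L)$ is non-zero at exactly one point of the disc.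

### 4.1 From a hyperelliptic curve to plane quartics

Let $q,f\in\mathbb C[x_0,x_1,x_2]$ be forms of degrees $2$ and $4$ such that $\{q=0\}$ is a smooth conic meeting $\{f=0\}$ in 8 distinct points, hence transversally. For example, take $q=x_0x_2-x_1^2$ and $f=x_0^4+x_2^4$. On the conic $[a^2:ab:b^2]$ one gets $f=a^8+b^8$, with 8 distinct zeros. In $\mathbb P(1,1,1,2)\times\mathbb C$ put
$$X=\{([x:w],s):\ sw=q(x),\ w^2=f(x)\},\qquad\pi:X\to\mathbb C,\quad Y_s=\pi^{-1}(s).$$
The singular point $x=0$ of $\mathbb P(1,1,1,2)$ is not on $X$, since there $w^2=f(0)=0$. Away from it $\mathbb P(1,1,1,2)$ is the total space of $\mathcal O(2)\to\mathbb P^2$, with fibre coordinate $w$. As $X$ is closed, $\pi$ is proper.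

**The map $\pi$ is a submersion near $s=0$.** We check this in order to have a smooth family of surfaces. At $s=0$ the fibre differentials of the two equations are, up to sign, $dq$ and $2w\,dw-df$. Along $Y_0$ we have $dq\ne0$. If $w\neq0$, the second contains $dw$ and the first does not. If $w=0$, then $q=f=0$ and $dq,df$ are independent by transversality. So the two are independent along the compact set $Y_0$, and by properness also along $Y_s$ for $s$ in a small disc $\Delta$. Over $\Delta$, $X$ is a complex surface and $\pi$ a proper holomorphic submersion, so $X\cong Y_0\times\Delta$ smoothly over $\Delta$ by Ehresmann's theorem.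

**The fibres.** $Y_0=\{q=0,w^2=f\}$ is a double cover $\varpi$ of the conic $\cong\mathbb P^1$ branched at 8 points. It is hyperelliptic with $2g-2=2(-2)+8$, so $g=3$. For $s\ne0$ we can solve $w=q/s$, and $Y_s\cong\{q^2=s^2f\}\subset\mathbb P^2$. By the independence just shown this is a smooth plane quartic. Its canonical bundle is the restriction of $\mathcal O(1)$, which is very ample, so $Y_s$ is *not* hyperelliptic.

**A square root of the canonical bundle.** Let $L_0=\varpi^*\mathcal O(1)$. Then $\deg L_0=2$. Since $\varpi_*\mathcal O=\mathcal O\oplus\mathcal O(-4)$, we get $h^0(L_0)=h^0(\mathcal O(1))+h^0(\mathcal O(-3))=2$. Also $K_{Y_0}=\varpi^*(K_{\mathbb P^1}\otimes\mathcal O(4))=\varpi^*\mathcal O(2)=L_0^2$. Fix $\phi_0:L_0^2\cong K_{Y_0}$.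

**Extension over $X$.** The aim is to carry $L_0$ along holomorphically. Let $K_{X/\Delta}$ be the dual of the holomorphic vertical tangent bundle. Since $X\cong Y_0\times\Delta$ with $\Delta$ contractible, $L_0$ extends to a smooth line bundle $L\to X$ and $\phi_0$ to a smooth isomorphism $\phi:L^2\cong K_{X/\Delta}$. For a local holomorphic frame $\omega$ of $K_{X/\Delta}$ there is locally a smooth section $e$ of $L$, unique up to sign, with $\phi(e\otimes e)=\omega$. We declare $e$ to be holomorphic. If $e'=\gamma e$ belongs to another frame $\omega'$, then $\gamma$ is continuous and $\gamma^2=\omega'/\omega$ is holomorphic without zeros, so $\gamma$ is holomorphic. Hence $L$ becomes a holomorphic line bundle and $\phi$ is holomorphic. This is the only holomorphic structure making $\phi$ holomorphic, so on $Y_0$ it is the original one. We obtain holomorphic $L_s=L|_{Y_s}$ with $L_s^2\cong K_{Y_s}$ and $\deg L_s=2$.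

**Lemma 5.** $h^0(L_0)=2$, and $h^0(L_s)=0$ for all small $s\neq0$.

*Proof.* The parity of $h^0(L_s)$ is constant in a holomorphic family of square roots of the canonical bundle (Atiyah 1971, Mumford 1971), so $h^0(L_s)$ is even. If it were non-zero for some $s\ne0$, then $h^0(L_s)\ge2$. A base point $p$ of a pencil in $H^0(L_s)$ would give two independent sections of the degree 1 bundle $L_s(-p)$, hence a degree 1 map to $\mathbb P^1$, which is impossible in positive genus. So the pencil is base point free and defines a degree 2 map $Y_s\to\mathbb P^1$. Then $Y_s$ would be hyperelliptic, a contradiction. $\blacksquare$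

### 4.2 The Dirac family and its winding number

Choose a smooth Hermitian metric on the vertical tangent bundle. It gives Kähler metrics $g_s$ on $Y_s$. The square root $(L,\phi)$ of $K_{X/\Delta}$ is a spin structure on the vertical tangent bundle of $X\cong Y_0\times\Delta$. As $\Delta$ is contractible, it is the pull-back of a fixed spin structure on $Y:=Y_0$. So $(g_s)$ is a smooth family of metrics on $Y$ with a fixed spin structure. By Hitchin,
$$\Sigma^+=L_s,\qquad\Sigma^-=L_s\otimes\Lambda^{0,1},\qquad D_s^+=\sqrt2\,\bar\partial_{L_s},$$
with index $\deg L_s+1-3=0$. At $s=0$ the kernels of $D^+$ and $D^-$ both have dimension 2. So for $|s|\le\delta$ small and a small window, $E_Y=E_Y^+\oplus E_Y^-$ has rank $2+2$, and $A_Y^+(s):E_Y^+\to E_Y^-$ is invertible for $s\ne0$ by Lemma 5.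

**Lemma 6.** The winding number $w$ of $\det A_Y^+$ along $|s|=\delta$ is $\ge1$.

If $\det A_Y^+$ were holomorphic in $s$, this would be immediate. But the spectral bundles $E_Y^\pm$ depend on metrics, and nothing makes them holomorphic. The idea is to allow poles at three points. Then the first cohomology disappears, and the jump of $H^0(L_s)$ is described by a genuinely holomorphic matrix $B$. It remains to compare $\det A_Y^+$ with $\det B$.

**Step 1: a holomorphic matrix with kernel $H^0(L_s)$.** After shrinking $\Delta$ and $\delta$, choose three disjoint holomorphic sections $p_1,p_2,p_3$ of $X\to\Delta$, holomorphic functions $z_i$ near $p_i(\Delta)$ with zero divisor $p_i(\Delta)$, and holomorphic frames $e_i$ of $L$ there. Put $\mathcal P=\sum p_i(\Delta)$. Since $\deg L_s(\mathcal P_s)=5>4=2\cdot3-2$, we have $h^1(L_s(\mathcal P_s))=0$, and $V_s:=H^0(Y_s,L_s(\mathcal P_s))$ has dimension $5+1-3=3$. By Grauert, $V=\pi_*L(\mathcal P)$ is a holomorphic vector bundle with fibres $V_s$. Let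
$$B(s):V_s\to W:=\mathbb C^3,\qquad v=\big(\tfrac{c_i}{z_i}+\text{holomorphic}\big)e_i\ \text{ near } p_i(s)\ \longmapsto\ (c_1,c_2,c_3).$$
$B$ is holomorphic and $\ker B(s)=H^0(L_s)$. By Lemma 5, $\det B$ vanishes exactly at $s=0$, so its winding number along $|s|=\delta$ is $\operatorname{ord}_0\det B\ge1$.

**Step 2: a surjective operator containing both $D_s^+$ and $B$.** Let $\chi_i$ be cutoffs on $X$ supported near $p_i(\Delta)$ and equal to $1$ in a smaller neighborhood. Put $q_s(w)=\sum_i\chi_iw_ie_i/z_i$ for $w\in W$. Let $\beta_s(w)=\sqrt2\,\bar\partial_{Y_s}q_s(w)$ off $\mathcal P$, extended by $0$. Near $\mathcal P$ the section $q_s(w)$ is holomorphic along the fibres off $\mathcal P$, so $\beta$ is smooth on $X$. Consider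
$$\mathcal T_s:C^\infty(L_s)\oplus W\to C^\infty(L_s\otimes\Lambda^{0,1}),\qquad \mathcal T_s(u,w)=D_s^+u+\beta_s(w).$$
If $\mathcal T_s(u,w)=0$, then $v=u+q_s(w)$ is holomorphic off $\mathcal P_s$. Near $p_i(s)$ the section $v-w_ie_i/z_i=u$ is smooth, and holomorphic off $p_i(s)$, hence holomorphic. So $v\in V_s$ and $B(s)v=w$. Conversely, every $v\in V_s$ gives $(v-q_s(Bv),Bv)\in\ker\mathcal T_s$. Thus $\ker\mathcal T_s\cong V_s$ has dimension $3$. Adding the finite-dimensional $W$ changes the index by $3$, so $\operatorname{ind}\mathcal T_s=\operatorname{ind}D_s^++3=3$. Hence $\mathcal T_s$ is onto.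

**Step 3: reduction to finite dimensions.** We cut $\mathcal T_s$ down to $E_Y^\pm$. Along $E_Y^\pm$ and their orthogonal complements, $D_s^+=A\oplus T'$ with $A=A_Y^+$ and $T'$ invertible, and $\beta=(\beta_1,\beta_2)$. As $\mathcal T_s$ is onto, so is its $E_Y^-$-component $(A,\beta_1):E_Y^+\oplus W\to E_Y^-$. Let $V_s'=\ker(A,\beta_1)$, of dimension $2+3-2=3$. The map
$$V_s\to V'_s,\qquad v\mapsto\big(\Pi^+(v-q_s(Bv)),\,Bv\big)$$
is well defined. It is injective, because for $(u,w)\in\ker\mathcal T_s$ the component of $u$ orthogonal to $E_Y^+$ is $-T'^{-1}\beta_2w$, so $(\Pi^+u,w)$ determines $(u,w)$, hence $v$. Both sides have dimension 3, so the map is bijective. It is continuous in $s$. For a holomorphic section $v=a_ie_i/z_i$ of $L(\mathcal P)$ near $p_i(\Delta)$ we have $c_i(s)=a_i(p_i(s))$, and $a_i-c_i\circ\pi$ vanishes on $p_i(\Delta)$, so it is divisible by $z_i$. Therefore $v-q(Bv)$ is smooth on $X$. Finally $\Pi^+$ is continuous in $s$. Under this isomorphism $V\cong V'$ of bundles over the disc, $B$ becomes the projection $V'\to W$.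

**Step 4: comparison of determinants.** Consider
$$\Theta:E_Y^+\oplus W\to E_Y^-\oplus W,\qquad(u,w)\mapsto(Au+\beta_1w,\,w).$$
It is block triangular, and $\det\Theta=\det A$. On the other hand write $E_Y^+\oplus W=V'\oplus C$ with $C$ the orthogonal complement of $V'$. Then $(A,\beta_1)$ maps $C$ isomorphically onto $E_Y^-$. On $V'$ the map $\Theta$ is $(u,w)\mapsto(0,w)$, which is the projection to $W$, i.e. $B$. So with respect to $V'\oplus C$ and $W\oplus E_Y^-$, $\Theta$ is block triangular with diagonal blocks $B:V'\to W$ and $C\cong E_Y^-$. All bundles are trivial over the disc, so $\det A$ equals $\det B$ times a nowhere zero continuous function on the disc. A nowhere zero function on a disc has winding number $0$ along the boundary, so the winding numbers of $\det A$ and $\det B$ agree. $\blacksquare$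

Thus $[E_Y^+,E_Y^-,A_Y^+]=\pm w\neq0$ in $K^0(D^2,S^1)\cong\mathbb Z$, where $D^2=\{|s|\le\delta\}$.

### 4.3 Products in every dimension

**Proposition 7.** For $n\ge3$ let $b\in\{0,1\}$, $b\equiv n\pmod2$, $a=(n-3b)/2$, and $N=Y^a\times(S^3)^b$. With product metrics parametrised by $K=(D^2)^a\times[-\tau,\tau]^b$, $N$ carries a family with a window and with reduced data $(E,A)$ such that $A$ is invertible over $\partial K$ and $\kappa(E,A)\ne0$.

For $n=3,4,5,6$ these are $S^3$, $Y^2$, $Y\times S^3$, $Y^3$.

**Step 1: the Dirac operator of the product.** We express $D$ through the factors. Put the even-dimensional factors, with gradings $\epsilon_j$, first and $S^3$ (if present) last. Let a vector $v_j$ of the $j$-th factor act on $\bigotimes\Sigma_j$ by $\epsilon_1\cdots\epsilon_{j-1}v_j$. Actions of vectors from different factors anticommute, and the dimension is that of $\Sigma_N$. So $\Sigma_N=\bigotimes\Sigma_j$ and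
$$D=\sum_j\epsilon_1\cdots\epsilon_{j-1}D_j,$$
up to an overall sign of $D$ for $n$ odd, where there are two Clifford modules. That sign is harmless: $-A+is=-(A-is)$ is, up to the factor $-1$, the reflection of $A+is$ in $s$, so it replaces $\kappa$ by $-\kappa$. The summands anticommute, because $\epsilon_j$ anticommutes with $D_j$. Hence $D^2=\sum_jD_j^2$.

**Step 2: a window.** Choose $\Lambda$ smaller than all non-zero absolute values of eigenvalues of the factors at the central parameters. After shrinking $\delta$ and $\tau$, $\Lambda$ is a window for every factor, and all eigenvalues of modulus $<\Lambda$ have modulus $\le\Lambda/(2\sqrt{a+b})$. On a tensor product of eigenspinors with eigenvalues $\mu_j$, $D^2$ has eigenvalue $\sum\mu_j^2$. This is $\le\Lambda^2/4$ if all $|\mu_j|<\Lambda$, and $>\Lambda^2$ otherwise. So $\Lambda$ is a window for $N$, $E=\bigotimes E_j$, $A=\sum_j\epsilon_1\cdots\epsilon_{j-1}A_j(x_j)$, and $A^2=\sum_jA_j^2$. On $\partial K$ some $x_j$ is a boundary point of its factor, where $A_j(x_j)$ is invertible, so $A$ is invertible.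

**Step 3: the class for $b=0$.** For two graded factors, $A=A_1\otimes1+\epsilon_1\otimes A_2$ sends $(u,v)\in E_1^+\otimes E_2^+\oplus E_1^-\otimes E_2^-$ to $(A_2^+u+A_1^-v,\ A_1^+u-A_2^-v)$ with $A_j^-=(A_j^+)^*$. This is exactly formula (2). Inductively $\kappa(E,A)$ is the exterior product of $a$ copies of $\pm w$, so $\kappa(E,A)=\pm w^a\ne0$ by Bott periodicity.

**Step 4: the class for $b=1$.** Write $E=F\otimes G$ with $F=\bigotimes E_Y$, grading $\epsilon$ and operator $\hat A$ as in the case $b=0$ (and $F=F^+=\mathbb C$, $\hat A=0$ if $a=0$). By (4), $A=\hat A\otimes1+\epsilon\otimes\frac t2$. With $\beta=(\frac t2+is)1_G$ we have $\frac t2+is=\beta$ on $F^+\otimes G$ and $-\frac t2+is=-\beta^*$ on $F^-\otimes G$. So $A+is$ is the map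
$$(u,v)\mapsto(\beta u+\hat A^-v,\ \hat A^+u-\beta^*v),\qquad u\in F^+\otimes G,\ v\in F^-\otimes G.$$
By (2) this represents the exterior product of $[F^+,F^-,\hat A^+]=\pm w^a\in K^0((D^2)^a,\partial)$ and $[G,G,\beta]\in K^0([-\tau,\tau]\times[-1,1],\partial)$. The latter is $\pm2$, since $\det\beta=(\frac t2+is)^2$ has winding number 2. So $\kappa(E,A)=\pm2w^a\ne0$. $\blacksquare$

## 5. Surgery of codimension at least two moves reduced data arbitrarily little

Let $S=S^p\subset P^n$ be a framed sphere of codimension $m=n-p$, with tube $S^p\times B^m$. Surgery removes a smaller tube $S^p\times B^m$ and glues in $D^{p+1}\times S^{m-1}$. The *trace* is the corresponding bordism, $P\times[0,1]$ with a handle attached. For example, for $p=0$ the two points are replaced by a neck $D^1\times S^{n-1}$. If they lie in different components, this is the connected sum.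

**Proposition 8.** Let $(P^n,g_x)_{x\in K}$ be a family on a closed spin manifold (possibly disconnected), $n\ge3$, with window $\Lambda$ and reduced data $(E,A)$. Let $P'$ be obtained from $P$ by surgery along a framed sphere $S=S^p\subset P$ of codimension $m=n-p\ge2$, the spin structure extending over the trace. Then for every $\eta>0$ there is a family of metrics on $P'$ over $K$ with the same window $\Lambda$ and reduced data $\eta$-close to $(E,A)$. Up to diffeomorphisms of $P$ isotopic to the identity and depending smoothly on $x$, the new metrics agree with the old ones outside an arbitrarily small neighborhood of $S$. If $p=0$ and $g_x$ is independent of $x$ near a point of $S^0$, these diffeomorphisms are the identity near that point. (More precisely, they are supported near the other point or points of $S^0$.)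

The danger is that small eigenvalues appear whose eigenspinors live on the glued-in piece. The idea is a conformal change. With $r$ the distance to $S$ and $\sigma$ the round metric on $S^{m-1}$, a product tube is
$$h+dr^2+r^2\sigma=r^2\big(r^{-2}(h+dr^2)+\sigma\big),$$
so conformally the punctured tube is a product with a *unit* sphere $S^{m-1}$. The Dirac operator of that sphere has no spectrum in $(-\frac{m-1}2,\frac{m-1}2)$, and this gap persists whatever metric we choose on the other factor, in particular after the other factor has been closed up by a disc. This will rule out concentration.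

**Step 1: product form near $S$.** The purpose is to make all metrics of the family explicit on one fixed tube.

*Normal coordinates.* Projecting the framing to the $g_x$-normal bundle $TS^{\perp_{g_x}}$ and applying Gram–Schmidt gives $g_x$-orthonormal normal framings $F_x$, smooth in $x$ and homotopic to the given framing. Put $\Phi_x(y,v)=\exp^{g_x}_y(F_x(y)v)$. For $|v|<r_1$, with $r_1$ uniform by compactness of $K$, these are embeddings. Let $h_x=g_x|_S$, $\hat g_x=h_x\oplus\mathrm{eucl}$, $r=|v|$. Since the differential of $\Phi_x$ along $S$ is $\mathrm{id}_{TS}\oplus F_x$, the tensor $\Phi_x^*g_x-\hat g_x$ vanishes at $r=0$.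

*Interpolation.* Let $\zeta\ge0$ be smooth with $\zeta=0$ on $[0,1]$ and $\zeta=1$ on $[2,\infty)$. For $\nu>0$ small let $g_{x,\nu}$ be $\hat g_x+\zeta(r/\nu)(\Phi_x^*g_x-\hat g_x)$ in the tube and $g_x$ elsewhere. The difference $g_{x,\nu}-g_x$ is supported in $\{r\le2\nu\}$, where $|\Phi_x^*g_x-\hat g_x|\le Cr$ and the derivative of $\zeta(r/\nu)$ is at most $C/\nu$. So
$$|g_{x,\nu}-g_x|\le C\nu,\qquad|\nabla(g_{x,\nu}-g_x)|\le C .$$
By (1) with base metric $g_x$, after identification $D_{x,\nu}-D_x=\mathsf a\nabla+\mathsf b$ with $|\mathsf a|\le C\nu$ and $|\mathsf b|\le C1_{\{r\le2\nu\}}$. The zero order term $\mathsf b$ is not small pointwise, but its support is. By Hölder with exponent $\frac{2n}{n-2}$ and Sobolev (here $n\ge3$),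
$$\|1_{\{r\le2\nu\}}u\|_{L^2}\le C\operatorname{vol}(r\le2\nu)^{1/n}\|u\|_{H^1}.$$
Hence $\|D_{x,\nu}-D_x\|_{H^1\to L^2}\to0$ as $\nu\to0$, uniformly in $x$. On $|z|=\Lambda$ the resolvents $(D_x-z)^{-1}:L^2\to H^1$ are uniformly bounded. By Neumann series $(D_{x,\nu}-z)^{-1}\to(D_x-z)^{-1}$ uniformly. So for small $\nu$ the window persists, and $\Pi_{x,\nu}\to\Pi_x$, $D_{x,\nu}\Pi_{x,\nu}\to D_x\Pi_x$ in norm, uniformly in $x$. The unitary part (in the polar decomposition) of $\Pi_{x,\nu}|_{E_x}$ then shows that the reduced data are as close as we like.

*A fixed tube.* Fix $x_*\in K$. As $K$ is convex, for each $x$ we have the isotopy of embeddings $t\mapsto\Phi_{x_*+t(x-x_*)}$. Multiply its velocity field by a cutoff that is $1$ on $\{r\le r_2\}$ and supported in the tube, and integrate. This gives diffeomorphisms $f_x$ of $P$, smooth in $x$, isotopic to the identity, with $f_x\circ\Phi_{x_*}=\Phi_x$ on $\{r\le r_2\}$. Replace $g_{x,\nu}$ by $f_x^*g_{x,\nu}$. The isotopy lifts $f_x$ to the spin structure, continuously in $x$, so the reduced data are isomorphic. Now we may assume: there is a fixed tube $S\times B^m_{2r_0}\subset P$,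 $r_0\le1$, on which
$$g_x=h_x+dr^2+r^2\sigma .$$
If $p=0$ and $g_x$ is constant in $x$ near one point of $S^0$, take $F_x$ constant there. Then $\Phi_x$ is constant near that point, the velocity field vanishes there, and $f_x=\mathrm{id}$ there.

**Step 2: the new metrics.** We define them so that the conformal product structure extends over the glued-in piece. On the punctured tube $g_x=r^2\bar g_x$ with $\bar g_x=r^{-2}(h_x+dr^2)+\sigma$. For $0<\varepsilon<r_0^2/4$ let $Q\cong D^{p+1}$ (an open disc) be $S^p\times[\varepsilon,2r_0)$ with a closed disc, the *cap*, glued to $S^p\times\{\varepsilon\}$. Choose a metric $k_{x,\varepsilon}$ on $Q$, smooth in $x$, equal to $r^{-2}(h_x+dr^2)$ for $r\ge\varepsilon$: continue the formula to $r>\varepsilon/2$ in a collar inside the cap and interpolate with a fixed metric on the cap. Choose a smooth function $\theta>0$ on $Q$ with $\theta=r$ for $r\ge\varepsilon$ and $\theta\le\varepsilon$ on the cap. On $P'=\{r\ge\varepsilon\}\cup(\text{cap}\times S^{m-1})$, where $\{r\ge\varepsilon\}$ includes everything off the tube, put $g'_{x,\varepsilon}=g_x$ on $\{r\ge\varepsilon\}$ and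
$$g'_{x,\varepsilon}=\theta^2\bar g',\qquad\bar g'=k_{x,\varepsilon}+\sigma\quad\text{on }Q\times S^{m-1}.$$
Write $D'=D'_{x,\varepsilon}$. For $\varepsilon<\delta<r_0$ let $R_\delta=\{r<\delta\}\cup(\text{cap}\times S^{m-1})\subset P'$.

**Step 3: no concentration near the handle.** We first prove a spectral gap on $Q\times S^{m-1}$ and then transfer it.

*The gap.* Every Lipschitz spinor $v$ compactly supported in $Q\times S^{m-1}$ satisfies
$$\|D^{\bar g'}v\|_{L^2}\ge\tfrac{m-1}2\|v\|_{L^2}\ge\tfrac12\|v\|_{L^2}.\tag{5}$$
By density let $v$ be smooth. Let $e_i$, $f_j$ be local orthonormal frames of $Q$ and $S^{m-1}$, and put $D_1=\sum e_i\nabla_{e_i}$, $D_2=\sum f_j\nabla_{f_j}$, so $D^{\bar g'}=D_1+D_2$. Both are symmetric. Since $\nabla_{f_j}e_i=0=\nabla_{e_i}f_j$ and $[e_i,f_j]=0$,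
$$D_1D_2+D_2D_1=\sum_{i,j}e_if_j(\nabla_{e_i}\nabla_{f_j}-\nabla_{f_j}\nabla_{e_i})=\sum_{i,j}e_if_j\,R^\Sigma(e_i,f_j)=0,$$
because a product metric has no mixed curvature. So $\|D^{\bar g'}v\|^2=\|D_1v\|^2+\|D_2v\|^2\ge\|D_2v\|^2$. On a slice $\{q\}\times S^{m-1}$, the spinor bundle with its connection and the Clifford action of $TS^{m-1}$ is a direct sum of copies of $\Sigma_{S^{m-1}}$ with Clifford multiplication up to sign, so $D_2$ is a direct sum of copies of $\pm D_{S^{m-1}}$. For $m\ge3$ the spin structure of $S^{m-1}$ is unique and $\operatorname{spec}D_{S^{m-1}}=\pm(\frac{m-1}2+\mathbb N_0)$. For $m=2$ the spin structure on the circle matters. The circle $\{y\}\times\{|v|=r\}$ bounds the disc $\{y\}\times B^2\subset P$ and $Q$ is contractible, so the spin structure on $Q\times S^1$ is the product one with the *bounding* structure on $S^1$, and $\operatorname{spec}D_{S^1}=\frac12+\mathbb Z$. In both cases $\|D_2v\|\ge\frac{m-1}2\|v\|$ slice by slice. This proves (5).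

*Transfer.* Let $\Lambda_+>0$ and let $u$ lie in the span of the eigenspinors of $D'$ with $|\lambda|\le\Lambda_+$. Put $\bar u=\theta^{(n-1)/2}u$. By conformal covariance $D^{\bar g'}\bar u=\theta^{(n+1)/2}D'u$, and $dv_{g'}=\theta^ndv_{\bar g'}$. Therefore
$$|\bar u|^2dv_{\bar g'}=\theta^{-1}|u|^2dv_{g'},\qquad|D^{\bar g'}\bar u|^2dv_{\bar g'}=\theta|D'u|^2dv_{g'} .$$
Let $\xi=1$ on $R_\delta$, $\xi=\log(r_0/r)/\log(r_0/\delta)$ for $\delta\le r\le r_0$, and $\xi=0$ beyond. Since $|dr|_{\bar g'}=r$, we have $|d\xi|_{\bar g'}\le1/\log(r_0/\delta)$. Apply (5) to $\xi\bar u$. On $R_\delta$ we have $\theta\le\delta$. With integrals with respect to $dv_{g'}$,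
$$\frac1\delta\int_{R_\delta}|u|^2\le\int\theta^{-1}\xi^2|u|^2=\|\xi\bar u\|^2\le4\|D^{\bar g'}(\xi\bar u)\|^2\le8\Big[\frac1{\log^2(r_0/\delta)}\int_{\delta<r<r_0}\frac{|u|^2}r+\int\xi^2\theta|D'u|^2\Big].$$
In the bracket $\frac1r\le\frac1\delta$, $\theta\le r_0$ on the support of $\xi$, and $\|D'u\|\le\Lambda_+\|u\|$. Multiplying by $\delta$,
$$\int_{R_\delta}|u|^2\,dv_{g'}\le8\big[\log^{-2}(r_0/\delta)+\delta r_0\Lambda_+^2\big]\|u\|^2,\tag{6}$$
uniformly in $x$ and $\varepsilon<\delta$. The right side tends to $0$ as $\delta\to0$.

**Step 4: constants and a logarithmic cutoff.** We prepare the comparison of the two spectra. By compactness of $K$ choose $\gamma\in(0,\Lambda)$ such that no $D_x$ has spectrum with $\big||\lambda|-\Lambda\big|\le\gamma$. Put $\Lambda_+=\Lambda+\gamma$ and $d=\operatorname{rk}E$. Let $\chi_\varepsilon=0$ for $r\le\varepsilon$, $\chi_\varepsilon=1$ for $r\ge\sqrt\varepsilon$ and off the tube, and $\chi_\varepsilon=2\log(r/\varepsilon)/\log(1/\varepsilon)$ in between. Then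
$$\|d\chi_\varepsilon\|_{L^2}^2\le\frac C{\log^2(1/\varepsilon)}\int_\varepsilon^{\sqrt\varepsilon}r^{m-3}\,dr\to0\tag{7}$$
uniformly in $x$: for $m\ge3$ the integral is bounded, and for $m=2$ it is $\frac12\log(1/\varepsilon)$. This is the second place where $m\ge2$ is used. As $\|D_x^j\psi\|\le\Lambda^j\|\psi\|$ for $\psi\in E_x$, uniform elliptic estimates and Sobolev embedding give $|\psi|\le C\|\psi\|$ pointwise, uniformly in $x$.

**Step 5: limits of eigenspinors on $P'$ lie in $E_x$.** This is the compactness statement from which the rest follows. Let $x_i\to x$, $\varepsilon_i\to0$, and let $u_i$ be unit vectors in the spectral subspace of $D'_{x_i,\varepsilon_i}$ for $[-\Lambda_+,\Lambda_+]$. On a fixed compact subset of $P\setminus S$ we have $D'=D_{x_i}$ for large $i$, with coefficients converging smoothly to those of $D_x$, and $\|D'^ju_i\|\le\Lambda_+^j$ for all $j$. By interior elliptic estimates a subsequence converges, $u_i\to u$ in $C^\infty_{loc}(P\setminus S)$. Outside $R_\delta$ the convergence is uniform, and the mass in $R_\delta$ is controlled by (6). So no mass is lost: $\|u\|=1$. By Cauchy–Schwarz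 on $R_\delta$, inner products of such sequences converge to the inner products of the limits. Moreover $\|D_x^ju\|_{L^2(P\setminus S)}\le\Lambda_+^j$.

It remains to see that $S$ is invisible. Let $w$ be smooth on $P\setminus S$ with $w,D_xw\in L^2$. For smooth $\varphi$ on $P$, $\chi_\varepsilon\varphi$ is Lipschitz with compact support in $P\setminus S$, so
$$\langle w,D_x\varphi\rangle=\lim_{\varepsilon\to0}\big(\langle w,D_x(\chi_\varepsilon\varphi)\rangle-\langle w,d\chi_\varepsilon\cdot\varphi\rangle\big)=\lim_{\varepsilon\to0}\langle D_xw,\chi_\varepsilon\varphi\rangle=\langle D_xw,\varphi\rangle,$$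
because $|\langle w,d\chi_\varepsilon\cdot\varphi\rangle|\le\|w\|\sup|\varphi|\,\|d\chi_\varepsilon\|_{L^2}\to0$ by (7). Since $D_x$ is essentially self-adjoint on smooth spinors, $w\in\operatorname{dom}D_x$. Applying this to $w=D_x^ju$ for all $j\ge0$ gives $u\in\bigcap_j\operatorname{dom}(D_x^j)$ and $\|D_x^ju\|\le\Lambda_+^j$. If the spectral measure of $u$ had mass $\mu>0$ on $\{|\lambda|\ge\Lambda_++\epsilon\}$ for some $\epsilon>0$, then $\|D_x^ju\|^2\ge\mu(\Lambda_++\epsilon)^{2j}$, which is false for large $j$. So $u$ lies in the spectral subspace for $[-\Lambda_+,\Lambda_+]$, which is $E_x$ by the choice of $\gamma$.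

**Step 6: not too many eigenvalues.** For all small $\varepsilon$ and all $x\in K$ the spectral subspace of $D'$ for $[-\Lambda_+,\Lambda_+]$ has dimension $\le d$. Otherwise there are $\varepsilon_i\to0$, $x_i\to x$ (after passing to a subsequence), and $d+1$ orthonormal vectors in these subspaces. By Step 5 they subconverge to $d+1$ orthonormal vectors in the $d$-dimensional $E_x$, which is impossible.

**Step 7: not too few, and the window.** For $\psi\in E_x$, $\chi_\varepsilon\psi$ is supported where $g'=g_x$, so it is a Lipschitz spinor on $P'$. Since $|\psi|\le C\|\psi\|$ and $\operatorname{vol}\{r\le\sqrt\varepsilon\}\to0$, we have, uniformly in $x$,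
$$\|\chi_\varepsilon\psi\|=(1+o(1))\|\psi\|,\qquad\|D'(\chi_\varepsilon\psi)-\chi_\varepsilon D_x\psi\|=\|d\chi_\varepsilon\cdot\psi\|\le o(1)\|\psi\|.\tag{8}$$
So on the $d$-dimensional space $\chi_\varepsilon E_x$, $\|D'v\|\le(\Lambda-\gamma+o(1))\|v\|$. By min–max for $D'^2$, $D'$ has at least $d$ eigenvalues with $|\lambda|\le\Lambda-\gamma/2$. By Step 6 there are at most $d$ with $|\lambda|\le\Lambda_+$. Hence $\Lambda$ is a window for $(P',g'_{x,\varepsilon})_{x\in K}$, and the spectral subspaces $E'_x$ for $(-\Lambda,\Lambda)$ have dimension $d$.

**Step 8: closeness of the reduced data.** We construct the unitary $U$. Let $\Pi'$ be the projection onto $E'_x$ and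
$$J=\Pi'\chi_\varepsilon:E_x\to E'_x,$$
which is continuous in $x$, and even if $n$ is even. We claim that $J^*J\to1$ uniformly in $x$ as $\varepsilon\to0$. As $\|J^*J-1\|=\sup_{\|\psi\|=1}\big|\|J\psi\|^2-1\big|$, it suffices (by compactness of $K$ and of the unit sphere bundle of $E$) to consider $x_i\to x$, $\varepsilon_i\to0$ and unit $\psi_i\in E_{x_i}$ with $\psi_i\to\psi\in E_x$. Let $u_i^{(a)}$, $1\le a\le d$, be orthonormal bases of $E'_{x_i}$. By Step 5 a subsequence has limits $u^{(a)}$, which are $d$ orthonormal vectors in $E_x$, hence an orthonormal basis. Outside $R_\delta$ the products converge, and over $R_\delta$ they are small by the pointwise bound on $\psi_i$ and (6). So $\langle\chi_{\varepsilon_i}\psi_i,u_i^{(a)}\rangle\to\langle\psi,u^{(a)}\rangle$ and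
$$\|J\psi_i\|^2=\sum_a|\langle\chi_{\varepsilon_i}\psi_i,u_i^{(a)}\rangle|^2\to\sum_a|\langle\psi,u^{(a)}\rangle|^2=1 .$$
Moreover $D'J\psi-JD_x\psi=\Pi'\big(D'(\chi_\varepsilon\psi)-\chi_\varepsilon D_x\psi\big)=\Pi'(d\chi_\varepsilon\cdot\psi)=o(1)\|\psi\|$ by (8). Put $U=J(J^*J)^{-1/2}$. This is unitary with $\|U-J\|\to0$. Since $\|D'|_{E'_x}\|\le\Lambda$ and $\|D_x|_{E_x}\|\le\Lambda$,
$$\|D'U-UD_x\|\le\|D'(U-J)\|+\|D'J-JD_x\|+\|(J-U)D_x\|\to0$$
on $E_x$, uniformly in $x$. So $\sup_x\|U^*D'U-D_x|_{E_x}\|\to0$. Taking $\nu$ in Step 1 and then $\varepsilon$ small enough gives $\eta$-close reduced data. Both the interpolation of Step 1 and the change of Step 2 happen in arbitrarily small neighborhoods of $S$, up to the diffeomorphisms $f_x$. $\blacksquare$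

## 6. Cancelling $N$ against $-N$

A *spin surgery* is a surgery whose trace carries a spin structure extending the given one.

**Lemma 9.** Let $N^n$ be closed, connected, spin, $n\ge3$. Then $S^n$ is obtained from $N\sqcup(-N)$ by finitely many spin surgeries of codimension $\ge2$.

**Step 1: a bounding manifold.** One surgery on an $S^0$ (codimension $n$) gives $N\#(-N)$. Let $N^\circ=N\setminus$ open ball. It has a handle decomposition with one 0-handle and handles of index $1,\dots,n-1$. So $V=N^\circ\times[0,1]$ (corners smoothed) is a spin $(n+1)$-manifold with handles of the same indices, and $\partial V$ is the double of $N^\circ$, i.e. $N\#(-N)$. If we remove a ball from the 0-handle of $V$ and read backwards, we get a bordism from $N\#(-N)$ to $S^n$. A handle of index $i$ becomes one of index $n+1-i$, i.e. a surgery on a sphere of dimension $n-i$ and codimension $i$. So the only obstacle is the 1-handles, which would give codimension 1.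

**Step 2: trading the 1-handles.** Let $V_1$ be the union of the 0- and 1-handles. As $V$ is oriented, $V_1\cong\natural^\ell(S^1\times D^n)$. In the interior of each summand do surgery on the core circle, with the framing for which the spin structure extends over the trace. The framings form two classes, since $\pi_1SO(n)=\mathbb Z/2$, and one of them works. The core tube is removed, leaving $S^1\times S^{n-1}\times[0,1]$, and $D^2\times S^{n-1}$ is glued in. So $S^1\times D^n$ is replaced by a copy of $D^2\times S^{n-1}$, and nothing changes near the boundary of $V_1$, where the later handles are attached. So $V$ becomes a spin manifold $V'$ with $\partial V'=N\#(-N)$, in which $V_1$ is replaced by $\natural^\ell(D^2\times S^{n-1})$. Writing $S^{n-1}$ as a union of two discs $D^{n-1}$ shows that $D^2\times S^{n-1}$ is a 0-handle $D^2\times D^{n-1}$ with a handle $D^2\times D^{n-1}$ attached along $D^2\times\partial D^{n-1}$, which has index $n-1$.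

**Step 3: conclusion.** Hence $V'=D^{n+1}\cup$ handles of index $i\in\{2,\dots,n-1\}$, attached one after another. Here $n-1\ge2$ because $n\ge3$. Removing a ball from the 0-handle and reading backwards gives a spin bordism from $N\#(-N)$ to $S^n$ consisting of surgeries of codimension $i\ge2$. $\blacksquare$

## 7. Proof of Theorem 2

**Step 1: reductions.** We may assume $M$ connected: otherwise use any metrics on the other components. If some metric on $M$ has $h>0$ we are done. Otherwise take any metric $g_M$. Then $h_{g_M}=0$.

**Step 2: the starting family.** We arrange that only $N$ contributes to the window. Take $(N,g_x)_{x\in K}$ from Proposition 7 with window $\Lambda$, reduced data $(E,A)$, and $c=\min_{\partial K}\min|\operatorname{spec}A|>0$. On $-N$ put the fixed metric $\rho^2g_{x_0}$ with $x_0\in\partial K$. As $h_{g_{x_0}}=0$ and the Dirac spectrum scales by $1/\rho$, for $\rho$ small all Dirac eigenvalues there have modulus $>\Lambda$. Rescale $g_M$ likewise. So on $M\sqcup N\sqcup(-N)$, with the metrics $g_x$ on $N$ and the fixed ones on the other parts, $\Lambda$ is a window and the reduced data are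 exactly $(E,A)$.

**Step 3: the surgeries.** We turn this manifold into $M$. Apply Proposition 8 to the surgeries of Lemma 9, turning $N\sqcup(-N)$ into $S^n$, and finally to the surgery on an $S^0$ turning $M\sqcup S^n$ into $M\#S^n\cong M$. This last surgery has codimension $n$. The diffeomorphism is the identity off a ball, and a spin structure on $M\setminus$ball extends uniquely over the ball, so the spin structure obtained on $M$ is the given one. With $q$ surgeries in all, use $\eta=c/(2q)$ each time. The result is a family $(g''_x)_{x\in K}$ of metrics on $M$ with reduced data $\frac c2$-close to $(E,A)$.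

**Step 4: the harmonic spinor.** Since $\kappa(E,A)\ne0$, Lemma 1 says that the reduced operator of $g''_x$ is singular at some $x\in K$. That is, $h_{g''_x}>0$. $\blacksquare$

## 8. Local changes and the homotopy of the space of invertible metrics

Part (c) of Theorem 3 was proved in Section 2.

### 8.1 Proof of Theorem 3(a)

If $h_g>0$, take $g'=g$. Let $h_g=0$. As in Section 7, but without $M$, produce on $S^n$ a family over $K$ with a window, invertible over $\partial K$, with non-zero class (Lemma 1). Multiply all its metrics by a constant $\ell^2$. Window and reduced operator get multiplied by $1/\ell$, and the class stays non-zero. For $\ell$ large the window is smaller than the modulus of every Dirac eigenvalue of $(M,g)$. So on $M\sqcup S^n$ the reduced data are those of $S^n$. Now perform the connected sum at a point of $U$ by Proposition 8, with $\eta$ at most the constant $c$ of the scaled family. The family is constant on $M$, so no diffeomorphisms occur near the point of $M$, and $g$ is changed only in a small ball inside $U$. Also $M\#S^n\cong M$ by a diffeomorphism equal to the identity outside $U$, and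 the spin structure is the given one. By Lemma 1 some metric $g'$ of the family has $h_{g'}>0$, and $g'=g$ on $M\setminus U$. $\blacksquare$

### 8.2 Families with exactly $k$ parameters

For (b) we need $\dim K=k\in\{1,2,3,4\}$ with $k\equiv-n\pmod4$. Let $Z$ be a point or a product of $j\ge1$ K3 surfaces with a fixed metric. A K3 surface has Dirac index $\pm2$, so $\operatorname{ind}D_Z=\pm2^j\ne0$. For a point ($j=0$), $\ker D_Z=\mathbb C$ and the index is $1$. Take

* $n=3+4j$: $N=Z\times S^3$, $k=1$;
* $n=4+4j$: $N=Y^2\times Z$, $k=4$;
* $n=5+4j$: $N=Y\times Z\times S^3$, $k=3$;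
* $n=6+4j$: $N=S^3\times S^3\times Z$, $k=2$.

These cover all $n\ge3$. The factor $Z$ contributes $\ker D_Z$ with zero reduced operator, i.e. the factor $\operatorname{ind}D_Z\in K^0(\mathrm{pt})$. With $A_Z=0$ we still have $A^2=\sum A_j^2$, so $A$ is invertible over $\partial K$, and the proof of Proposition 7 applies. It gives $\kappa=\pm2\operatorname{ind}D_Z$, $\pm w^2\operatorname{ind}D_Z$, $\pm2w\operatorname{ind}D_Z$ for $k=1,4,3$.

For $S^3\times S^3$ put $\Sigma=\Sigma_1\otimes\Sigma_2\otimes\mathbb C^2$, with vectors acting as $v_1\otimes1\otimes\sigma_1$ and $1\otimes v_2\otimes\sigma_2$. These anticommute and have the right squares, and the dimension is right. Then $D=D_1\otimes1\otimes\sigma_1+1\otimes D_2\otimes\sigma_2$, with grading $\sigma_3$ up to sign, and $D^2=D_1^2+D_2^2$, so the window argument of Proposition 7 applies. By (4) the reduced operator is $\frac12(t_1\sigma_1+t_2\sigma_2)$ on $G\otimes G\otimes\mathbb C^2$. So $A^+=\frac12(t_1+it_2)1_4$ has determinant of winding number $4$. Treating $S^3\times S^3$ as one even-dimensional factor, $\kappa=\pm4\operatorname{ind}D_Z$ for $k=2$. All these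 classes are non-zero.

### 8.3 An integer attached to spheres in $\mathcal R^{inv}(M)$

Let $(g_x)_{x\in D^k}$ be a continuous family in $\mathcal R(M)$ with $g_x\in\mathcal R^{inv}(M)$ for $x\in\partial D^k$. After the identification of Section 1, $D_x^+:H^1\to L^2$ over $D^k$ ($n$ even), respectively $D_x+is:H^1\to L^2$ over $D^k\times[-1,1]$ ($n$ odd), is a norm-continuous family of Fredholm operators between fixed Hilbert spaces, invertible over the boundary. Let
$$I\in K^0(\text{base},\text{boundary})\cong\mathbb Z$$
be its index. (The base has even dimension, as $k\equiv n\pmod2$.) Standard properties of the family index are: $I$ is invariant under homotopies keeping the boundary invertible, it vanishes if the family is invertible everywhere, and it is additive under juxtaposition of cubes along an invertible wall. If there is a window, then $I=\kappa(E,A)$, because the part complementary to $E$ is invertible (for $n$ odd, $D_x+is$ is invertible there for every $s$). Since $\mathcal R(M)$ is convex, two families with the same boundary values are homotopic relative to the boundary, so $I$ depends only on $g|_{\partial D^k}$.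

### 8.4 Proof of Theorem 3(b) for $k\ge2$

As $\mathcal R(M)$ is contractible, $I$ defines for every base point $g$ a homomorphism
$$\pi_{k-1}(\mathcal R^{inv}(M),g)\cong\pi_k(\mathcal R(M),\mathcal R^{inv}(M),g)\to\mathbb Z .$$
Run Steps 2 and 3 of Section 7 with some $g_M\in\mathcal R^{inv}(M)$ and the manifold $N$ of 8.2. (It is closed, connected and spin, so Lemma 9 applies.) This gives a family $(g''_x)_{x\in K}$ on $M$, invertible over $\partial K\cong S^{k-1}$, with $I=\kappa\neq0$ by Lemma 1. So $g''|_{\partial K}$ represents an element with non-zero image in $\mathbb Z$, hence of infinite order.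

### 8.5 Proof of Theorem 3(b) for $k=1$

**Step 1: $\kappa$ counts eigenvalues crossing zero.** For reduced data over an interval with invertible ends, $\kappa$ equals, up to a universal sign, the change of the number of negative eigenvalues of $A$ from one end to the other. To see this, trivialise $E$ and deform the ends within invertible self-adjoint matrices to diagonal ones with entries $\pm1$. Then deform the path to a straight line. Now $\det(A+is)$ is a product over the diagonal entries. An entry going from $-1$ to $1$ contributes, like $t+is$, the winding number $1$ up to the universal sign, one going from $1$ to $-1$ contributes the opposite, and a constant entry contributes $0$.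

**Step 2: many crossings at once.** As in 8.1, but with the family of 8.2, we get a family $(S^n,g_t)_{|t|\le\tau}$ with a window $\Lambda$, invertible at $t=\pm\tau$, with $\kappa\ne0$. By Step 1 its reduced operator $A(t)$ changes its number of negative eigenvalues by some $\sigma\neq0$ from $-\tau$ to $\tau$. Given $\ell\in\mathbb N$, consider on $M\sqcup\bigsqcup_{i=1}^\ell S^n$ the family $g_M\sqcup\bigsqcup_ig_{t_i}$ over the cube $[-\tau,\tau]^\ell$, with $g_M\in\mathcal R^{inv}(M)$ scaled to have no spectrum in $[-\Lambda,\Lambda]$. Its reduced operator $\bigoplus_iA(t_i)$ is invertible at all vertices of the cube. Apply Proposition 8 to the $\ell$ connected sums, with total error less than the smallest modulus of an eigenvalue at the vertices. This gives a family on $M$ with a window, whose reduced operator at each vertex is invertible with the same number of negative eigenvalues as before. For $0\le j\le\ell$ let $g_{(j)}\in\mathcal R^{inv}(M)$ be the metric at a vertex with exactly $j$ coordinates equal to $\tau$.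

**Step 3: different components.** Take a path in the cube from the vertex of $g_{(i)}$ to that of $g_{(j)}$. From one end to the other the number of negative eigenvalues changes by $(j-i)\sigma$, so $I=\pm(j-i)\sigma\ne0$ for $i\neq j$. Now $\mathcal R^{inv}(M)$ is open in $\mathcal R(M)$, so its components are path components. If $g_{(i)}$ and $g_{(j)}$ were in one component, a path joining them inside $\mathcal R^{inv}(M)$ would have $I=0$. But $I$ depends only on the end points, a contradiction. So the $g_{(j)}$, $0\le j\le\ell$, lie in $\ell+1$ different components. As $\ell$ is arbitrary, $\mathcal R^{inv}(M)$ has infinitely many components. $\blacksquare$
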